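\title{No touchdown on the boundary for the MEMS problem with variable permittivity}

\begin{abstract}
We study the problem $u_t-\Delta u=f(x)(1-u)^{-p}$, $p>0$, in a smooth bounded domain $\Omega$, with zero initial and boundary data and a H\"older continuous permittivity profile $f\ge0$. We prove that if the solution quenches at a finite time $T$, then $\sup_{t<T}u(x,t)\to0$ as $x\to\partial\Omega$, whatever the behavior of $f$ near $\partial\Omega$. Thus touchdown never occurs on the boundary, which answers a question posed by Esteve and Souplet. The proof bounds the Duhamel integral of the singular term over a time interval of length $h$ by a positive power of $h$, using that small powers of $u_t$ are supersolutions of the heat equation. We deduce the estimate $1-u\ge c_0(T-t)^{1/(p+1)}$ in all of $\Omega$, the absence of touchdown where $f$ is below a threshold independent of the distance to $\partial\Omega$, and the continuity of $u$ up to time $T$. We also treat profiles that blow up at the boundary like $\operatorname{dist}(x,\partial\Omega)^{-\gamma}$,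 for which $\gamma=2$ is the borderline.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $p>0$, let $\Omega\subset\mathbb{R}^n$, $n\ge1$, be a smooth bounded domain (open and connected), and let $\delta(x)=\operatorname{dist}(x,\partial\Omega)$. Let $E$ be the set of H\"older continuous functions $f:\overline\Omega\to[0,\infty)$ with $f\not\equiv0$. For a \emph{permittivity profile} $f\in E$, the MEMS problem is
\begin{equation}\label{eq:mems}
u_t-\Delta u=\frac{f(x)}{(1-u)^p}\ \text{ in }\Omega\times(0,T),\qquad u=0\ \text{ on }\partial\Omega\times(0,T),\qquad u(\cdot,0)=0\ \text{ in }\Omega.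
\end{equation}
A \emph{classical solution} on $[0,T)$ is a function $u\in C(\overline\Omega\times[0,T))\cap C^{2,1}(\Omega\times(0,T))$ with $0\le u<1$ that satisfies \eqref{eq:mems}; here $C^{2,1}$ means that $u$, $\nabla u$, $\nabla^2u$ and $u_t$ are continuous. By the standard local theory there is a unique classical solution on a maximal interval $[0,T_f)$, $T_f\in(0,\infty]$, and it can be continued as long as it stays away from the singular value $1$:
\begin{equation}\label{eq:continuation}
T_f<\infty\quad\Longrightarrow\quad\sup_{\Omega\times[0,T_f)}u=1 .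
\end{equation}
When $T=T_f<\infty$ the solution is said to quench. A point $x_0\in\overline\Omega$ is a \emph{touchdown point} if there are $(x_k,t_k)\in\Omega\times(0,T)$ with $x_k\to x_0$, $t_k\uparrow T$ and $u(x_k,t_k)\to1$. The touchdown points form a closed set $\mathcal{T}_f\subset\overline\Omega$. It is nonempty by \eqref{eq:continuation}, because $\max u<1$ on $\overline\Omega\times[0,T']$ for each $T'<T$.

The boundary condition does not by itself keep $\mathcal{T}_f$ away from $\partial\Omega$. A boundary point $x_0$ has $u(x_0,t)=0$ for all $t<T$, but it belongs to $\mathcal{T}_f$ if $u(\cdot,t)$ climbs from $0$ to nearly $1$ across a layer near $x_0$ whose width shrinks to zero as $t\uparrow T$.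

The following is known. Touchdown cannot occur at interior zeros of $f$. More precisely, if $T_f\le M$, $\|f\|_\infty\le M$ and $f\ge r\mathbf{1}_B$ for some $M,r>0$ and some ball $B\subset\Omega$ of radius $r$, then there is $\gamma_0>0$ depending only on $p,\Omega,M,r$ such that
\begin{equation}\label{eq:known}
x_0\in\Omega,\quad f(x_0)<\gamma_0\,\delta^{p+1}(x_0)\quad\Longrightarrow\quad x_0\notin\mathcal{T}_f .
\end{equation}
The threshold in \eqref{eq:known} vanishes as $x_0\to\partial\Omega$, so the criterion says nothing about boundary points. Touchdown on $\partial\Omega$ has been ruled out under extra assumptions on $f$ near $\partial\Omega$: $f$ monotonically decreasing as $x$ approaches the boundary, $f$ vanishing sufficiently fast there, or $f$ small enough in a neighborhood of $\partial\Omega$. The question posed in \cite{ES} is whether there exist $p$, $\Omega$ and $f\in E$ with $T_f<\infty$ and $\mathcal{T}_f\cap\partial\Omega\ne\emptyset$, and in particular whether touchdown can occur at a boundary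 point where $f$ vanishes.

\subsection*{Results}
The answer is negative in all cases.

\begin{theorem}\label{thm:main}
Let $p>0$, $f\in E$ and $T=T_f<\infty$. Then
\[
\lim_{x\to\partial\Omega}\ \sup_{0\le t<T}u(x,t)=0 .
\]
In particular $\mathcal{T}_f\cap\partial\Omega=\emptyset$.
\end{theorem}

The second statement follows from the first: if $x_k\to x_0\in\partial\Omega$, then $u(x_k,t_k)\to0$ for any times $t_k<T$. Once the boundary is under control, the behavior of $u$ near time $T$ can be described with uniform constants.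

\begin{theorem}\label{thm:uniform}
Let $p,M,r>0$ and let $f\in E$ satisfy $T=T_f\le M$, $\|f\|_\infty\le M$ and $f\ge r\mathbf{1}_B$ for some ball $B\subset\Omega$ of radius $r$. There are positive constants $d_1,K,\varepsilon,c_0,C_1$ depending only on $p,\Omega,M,r$ such that the following hold.
\begin{itemize}
\item[(i)] $u\le\frac12$ on $\{\delta<d_1\}\times[0,T)$, and $u(x,t)\le K\delta(x)$ on $\Omega\times[0,T)$.
\item[(ii)] $1-u(x,t)\ge c_0(T-t)^{1/(p+1)}$ on $\Omega\times[0,T)$.
\item[(iii)] $\mathcal{T}_f\subset\{x\in\Omega:\ \delta(x)\ge d_1,\ f(x)\ge\varepsilon\}$.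
\item[(iv)] $u$ extends continuously to $\overline\Omega\times[0,T]$, $\mathcal{T}_f=\{x:\ u(x,T)=1\}$, and
\[
0\le u(x,t')-u(x,t)\le C_1(t'-t)^{1/(p+1)},\qquad x\in\overline\Omega,\quad 0\le t<t'\le T .
\]
Hence, for $x_0\in\mathcal{T}_f$,
\[
c_0(T-t)^{1/(p+1)}\le1-u(x_0,t)\le C_1(T-t)^{1/(p+1)},\qquad0\le t<T,
\]
and the exponent $\frac1{p+1}$ is optimal.
\item[(v)] $|u(x,t)-u(y,t)|\le C_1\,\omega_p(|x-y|)$ for $x,y\in\overline\Omega$ and $0\le t\le T$, where $\omega_p(\rho)=\rho$ if $p<1$, $\omega_p(\rho)=\rho\log(2+1/\rho)$ if $p=1$, and $\omega_p(\rho)=\rho^{2/(p+1)}$ if $p>1$.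
\end{itemize}
\end{theorem}

Every $f\in E$ with $T_f<\infty$ satisfies these hypotheses for some $M$ and $r$, since $f$ is continuous and positive somewhere in $\Omega$. By (iii), $f(x_0)<\varepsilon$ implies $x_0\notin\mathcal{T}_f$ for every $x_0\in\overline\Omega$: the factor $\delta^{p+1}$ in \eqref{eq:known} can be dropped.

The method also applies to profiles that are unbounded near $\partial\Omega$. Classical solutions are defined as before.

\begin{theorem}\label{thm:singular}
Let $p>0$, $\alpha\in(0,1)$ and $0\le f\in C^\alpha_{\mathrm{loc}}(\Omega)$, $f\not\equiv0$.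
\begin{itemize}
\item[(a)] If $f\le\Lambda\delta^{-\gamma}$ with $0\le\gamma<2$, and $u$ is a classical solution on $[0,T)$, $T<\infty$, with $u_t\ge0$, then $\sup_{t<T}u(x,t)\to0$ as $x\to\partial\Omega$.
\item[(b)] If $f\ge c\,\delta^{-2}$ on $\Omega\cap U$ for some $c>0$ and some ball $U$ centered on $\partial\Omega$, then there is no classical solution on any interval $[0,T)$, $T>0$.
\end{itemize}
\end{theorem}

\subsection*{The difficulty and the idea}
Throughout we write $u(t)=u(\cdot,t)$ and
\begin{equation}\label{eq:notation}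
H(s)=(1-s)^{-p},\qquad F=fH(u),\qquad V=fH'(u)=\frac{pf}{(1-u)^{p+1}},\qquad\varphi=u_t .
\end{equation}
If $F$ stays bounded in a neighborhood of $\partial\Omega$, for instance if $f$ vanishes there, a barrier gives $u\le C\delta$ up to time $T$ (Lemma~\ref{lem:barrier}). In general $F$ is unbounded, and touchdown points may lie as close to $\partial\Omega$ as one likes when $f$ varies (Remark~\ref{rem:close}). The question is whether, for one fixed $f$, the singular term can overcome the Dirichlet condition.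

Let $P_\sigma$ be the Dirichlet heat semigroup of $\Omega$. Since $u<1$, Duhamel's formula gives
\begin{equation}\label{eq:split}
u(t)\le P_h1+\int_{t-h}^tP_{t-s}F(s)\,ds ,\qquad 0<h\le t<T .
\end{equation}
For fixed $h$ the first term vanishes on $\partial\Omega$. So Theorem~\ref{thm:main} holds as soon as the integral tends to $0$ with $h$, uniformly in $x$ and $t$. This is what one expects from the equation without diffusion, whose solution satisfies $1-u=c(T-t)^{1/(p+1)}$: if the lower bound of Theorem~\ref{thm:uniform}(ii) holds, then $F(s)\le C(T-s)^{-p/(p+1)}$ and the integral is at most $Ch^{1/(p+1)}$. But this reasoning is circular. The natural route to (ii) is the maximum principle for $J=u_t-\varepsilon H(u)$. On $\partial\Omega$ the boundary condition makes $u_t=0$ and $H(u)=1$, so $J$ has the wrong sign there. One has to work in an interior region on whose boundary $u$ is already known to stay away from $1$, and this is Theorem~\ref{thm:main}.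

We break the circle by estimating the integral in \eqref{eq:split} without any pointwise bound on $F$ (Proposition~\ref{prop:key}). The function $\varphi=u_t$ solves $\varphi_t-\Delta\varphi=V\varphi$. It cannot be too large on average, because $u$ is monotone in time and bounded by $1$, and it is bounded below by $c\,\delta$. These two bounds limit how large the potential $V$ can be on average, and $V$ is more singular than $F$. Section~\ref{sec:ode} carries this out for the equation without diffusion. Sections \ref{sec:linear}--\ref{sec:key} prove Theorem~\ref{thm:main}, Section~\ref{sec:uniform} proves Theorem~\ref{thm:uniform} and Section~\ref{sec:singular} proves Theorem~\ref{thm:singular}.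

\section{The argument without diffusion}\label{sec:ode}

Let $f_0>0$ be a constant and consider $Y'=f_0H(Y)$, $Y(0)=0$. Since $\frac{d}{dt}(1-Y)^{p+1}=-(p+1)f_0$,
\begin{equation}\label{eq:ode}
(1-Y(t))^{p+1}=1-(p+1)f_0t=(p+1)f_0\,(T-t),\qquad 0\le t<T:=\frac1{(p+1)f_0}.
\end{equation}
With $F=f_0H(Y)$, the analog of the integral in \eqref{eq:split} is $\int_{t-h}^tF\,ds=Y(t)-Y(t-h)$. It is at most $((p+1)f_0h)^{1/(p+1)}$, because $(A-B)^{p+1}\le A^{p+1}-B^{p+1}$ for $A\ge B\ge0$. This computation uses the identity $Y'=F$, which diffusion destroys. Here is a second proof, which loses a little in the exponent but uses only inequalities that survive.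

\emph{Lower bound.} Let $\varphi=Y'$ and $V=f_0H'(Y)\ge0$. Then $\varphi'=V\varphi$, so $\varphi$ is nondecreasing and $\varphi\ge\varphi(0)=f_0$.

\emph{Upper bound.} Since $\varphi$ is nondecreasing and $0\le Y<1$, we have $\sigma\varphi(t-\sigma)\le\int_{t-\sigma}^t\varphi\,ds\le1$ for $0<\sigma<t<T$.

\emph{The potential.} Let $\kappa>0$. From $(\varphi^\kappa)'=\kappa V\varphi^\kappa$ and the upper bound, for $0<2\tau<t$,
\[
\kappa\int_{t-2\tau}^{t-\tau}V\varphi^\kappa\,ds\le\varphi^\kappa(t-\tau)\le\tau^{-\kappa}.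
\]

\emph{Interpolation.} We have $F=p^{-\frac p{p+1}}(V\varphi^\kappa)^{\frac p{p+1}}(f_0\varphi^{-\kappa p})^{\frac1{p+1}}$. H\"older's inequality and the lower bound give
\[
\int_{t-2\tau}^{t-\tau}F\,ds\le C\,\big(\tau^{-\kappa}\big)^{\frac p{p+1}}\big(\tau f_0^{1-\kappa p}\big)^{\frac1{p+1}}=C'\tau^{\frac{1-\kappa p}{p+1}} .
\]

\emph{Summation.} If $\kappa p<1$, summing over $\tau=2^{-j-1}h$, $j\ge0$, yields $\int_{t-h}^tF\,ds\le Ch^{(1-\kappa p)/(p+1)}$.

As $\kappa\to0$ the exponent approaches the true value $\frac1{p+1}$. The reason is that the integral of $V$ over a block $[t-2\tau,t-\tau]$ is the logarithm of $\varphi(t-\tau)/\varphi(t-2\tau)$, hence at most $\log(1/(f_0\tau))$. It is almost free, and the gap between the powers $p+1$ in $V$ and $p$ in $F$ leaves the gain $\tau^{1/(p+1)}$. The dyadic cutting cannot be avoided: by \eqref{eq:ode}, $V(s)=\frac p{(p+1)(T-s)}$, whose integral is $\frac p{p+1}\log2$ on each block $[T-2\tau,T-\tau]$ and infinite on $[T-h,T)$.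

For \eqref{eq:mems} we fix $(x,t)$ and replace $ds$ by the measure $G(x,y,t-s)\,dy\,ds$, where $G$ is the Dirichlet heat kernel. Two things change. The identity for $\varphi^\kappa$ becomes an inequality, which has the right sign when $\kappa<1$, by concavity. And the lower bound becomes $\varphi\ge c\,\delta$, which degenerates at $\partial\Omega$. This is why we use a power of $\varphi$ and not $\log\varphi$: the power is nonnegative, so no information on its boundary values is needed, and the degeneracy enters only through the weight $\delta^{-\kappa p}$, which is harmless when $\kappa$ is small.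

\section{Linear tools}\label{sec:linear}

\subsection*{Standard facts}
We use the following facts.

\emph{Maximum principle.} Let $D\subset\mathbb{R}^n$ be open and bounded, $a<b$, and let $v\in C(\overline D\times[a,b])\cap C^{2,1}(D\times(a,b])$ satisfy $v_t-\Delta v-c\,v\ge0$ with $c$ bounded. If $v\ge0$ on the parabolic boundary $(\overline D\times\{a\})\cup(\partial D\times[a,b])$, then $v\ge0$.

\emph{Linear problem.} Let $D$ be smooth and bounded with Dirichlet heat semigroup $P^D$. If $g\in C(\overline D)$ vanishes on $\partial D$ and $k$ is H\"older continuous on $\overline D\times[a,b]$, then $z(t)=P^D_{t-a}g+\int_a^tP^D_{t-s}k(s)\,ds$ lies in $C(\overline D\times[a,b])\cap C^{2,1}(D\times(a,b])$, vanishes on $\partial D\times[a,b]$, and satisfies $z(a)=g$ and $z_t-\Delta z=k$.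

\emph{Interior Schauder estimate.} Let $Q'\Subset Q$ be space-time cylinders and let $v\in C^{2,1}(Q)$ be a bounded solution of $v_t-\Delta v=c\,v$ with $c\in C^{\alpha,\alpha/2}(Q)$. Then $\|v\|_{C^{2+\alpha,1+\alpha/2}(Q')}\le C\|v\|_{L^\infty(Q)}$, with $C$ depending only on $\alpha,Q,Q'$ and a bound for the norm of $c$.

\emph{Normal coordinates.} Let $\nu$ be the outer normal. There is $\rho_0>0$ such that $\Phi(z,d)=z-d\,\nu(z)$ is a diffeomorphism of $\partial\Omega\times(0,\rho_0)$ onto $\{x\in\Omega:\delta(x)<\rho_0\}$, with $\delta(\Phi(z,d))=d$ and Jacobian between $\frac12$ and $2$. Consequently $\{\delta>\rho\}$ is smooth for $0<\rho<\rho_0$, and $\int_\Omega\delta^{-1/2}\,dx<\infty$.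

\emph{The heat kernel.} The kernel $G(x,y,\sigma)$ of $P_\sigma=P^\Omega_\sigma$ is symmetric in $x,y$, continuous on $\overline\Omega\times\overline\Omega\times(0,\infty)$, and zero when $x$ or $y$ is on $\partial\Omega$. For measurable $g\ge0$ we define $P_\sigma g=\int_\Omega G(\cdot,y,\sigma)g(y)\,dy\in[0,\infty]$; the identity $P_\sigma P_\rho g=P_{\sigma+\rho}g$ holds by Tonelli's theorem. Let $\Gamma(z,\sigma)=(4\pi\sigma)^{-n/2}e^{-|z|^2/4\sigma}$, and let $\lambda_1>0$, $\phi_1>0$ be the first Dirichlet eigenvalue and eigenfunction of $-\Delta$, so that $P_\sigma\phi_1=e^{-\lambda_1\sigma}\phi_1$ and $c\,\delta\le\phi_1\le C\delta$.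
\begin{itemize}
\item[(K1)] $0<G(x,y,\sigma)\le\Gamma(x-y,\sigma)$ for $x,y\in\Omega$, and $P_\sigma1\le1$. By dominated convergence, $P_\sigma1$ is continuous on $\overline\Omega$ and vanishes on $\partial\Omega$ for each $\sigma>0$, and $\sigma\mapsto P_\sigma g(x)$ is continuous on $(0,\infty)$ for bounded $g$.
\item[(K2)] If $g\ge0$ is measurable, locally bounded in $\Omega$ and not a.e.\ zero, and $\sigma>0$, then there is $c>0$ with $P_{\sigma+s}g\ge ce^{-\lambda_1s}\phi_1$ for all $s\ge0$. For fixed $x\in\Omega$ and $\sigma>0$ there is $c_{x,\sigma}>0$ with $G(x,y,\sigma)\ge c_{x,\sigma}\delta(y)$ for $y\in\Omega$.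
\item[(K3)] (\cite[Ch.~IV, \S16]{LSU}) For every $\sigma_0<\infty$ there are $C,c>0$ such that
\[
|\partial_\sigma^a\nabla_x^bG(x,y,\sigma)|\le C\sigma^{-(n+2a+b)/2}e^{-c|x-y|^2/\sigma},\qquad0<\sigma\le\sigma_0,\quad2a+b\le2 .
\]
Integrating in $y$, we get $\|\partial_\sigma P_\sigma g\|_\infty\le C\sigma^{-1}\|g\|_\infty$ and $\|\nabla P_\sigma g\|_\infty\le C\sigma^{-1/2}\|g\|_\infty$ for $0<\sigma\le\sigma_0$.
\end{itemize}
To see (K2), choose a compact set $A\subset\Omega$ such that $g\mathbf{1}_A$ is not a.e.\ zero. The function $v(\sigma)=P_\sigma(g\mathbf{1}_A)\le P_\sigma g$ is a positive solution of the heat equation, smooth up to $\partial\Omega$ for $\sigma>0$ and zero on $\partial\Omega$. By Hopf's lemma $\partial_\nu v(\sigma)<0$ on $\partial\Omega$, so by compactness $v(\sigma)\ge c\,\delta\ge c'\phi_1$. Applying $P_s$ gives the first claim. The second is the first for $g=G(x,\cdot,\sigma/2)$, since $G(x,\cdot,\sigma)=P_{\sigma/2}g$. The bounds (K3) are not needed for Theorem~\ref{thm:main}.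

\subsection*{A barrier}
Let $\xi\in C^2(\overline\Omega)$ solve $-\Delta\xi=1$ in $\Omega$, $\xi=0$ on $\partial\Omega$. Then $0<\xi\le C\delta$ in $\Omega$.

\begin{lemma}\label{lem:barrier}
Let $u$ be a classical solution on $[0,T)$. Let $d>0$ be such that $\{\delta=d\}\neq\emptyset$, put $S=\{x\in\Omega:\delta(x)<d\}$, and suppose $F\le\Lambda$ on $S\times(0,T)$. Then $u\le\big(\Lambda+1/\min_{\{\delta=d\}}\xi\big)\,\xi$ on $S\times[0,T)$.
\end{lemma}

\begin{proof}
Call the right side $z$. Then $(z-u)_t-\Delta(z-u)\ge\Lambda-F\ge0$ in $S\times(0,T)$. The boundary of $S$ lies in $\partial\Omega\cup\{\delta=d\}$. We have $z\ge1>u$ on $\{\delta=d\}$, and $z\ge0=u$ on $\partial\Omega$ and at $t=0$. Apply the maximum principle on $[0,T']$ for each $T'<T$.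
\end{proof}

\subsection*{Duhamel's formula without boundary regularity}
We shall compare $\varphi$ and $\varphi^\kappa$ with the semigroup, although they are not known to be continuous up to $\partial\Omega$; in Theorem~\ref{thm:singular} even $f$ is unbounded there. For nonnegative supersolutions the comparison needs no boundary information. We prove it by exhausting $\Omega$.

Let $\Omega_j=\{\delta>\rho_j\}$ with $\rho_0>\rho_1>\rho_2>\dots\to0$. The sets $\Omega_j$, $j\ge1$, are smooth, $\overline\Omega_j\subset\Omega_{j+1}$ and $\bigcup_j\Omega_j=\Omega$. Let $P^j$ be the Dirichlet semigroup of $\Omega_j$ and $G_j$ its kernel, extended by $0$. We claim that for each $x\in\Omega$ and $\sigma>0$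
\begin{equation}\label{eq:exhaust}
G_j(x,\cdot,\sigma)\uparrow G(x,\cdot,\sigma)\quad\text{a.e.\ in }\Omega .
\end{equation}
If $0\le g\in C_c^\infty(\Omega_j)$, the maximum principle in $\Omega_j$ gives $P^j_\sigma g\le P^{j+1}_\sigma g\le P_\sigma g$, so $G_j\le G_{j+1}\le G$. If $0\le g\in C_c^\infty(\Omega)$, $b>0$ and $j$ is large, it also gives $P_\sigma g\le P^j_\sigma g+\max_{\partial\Omega_j\times[0,b]}P_\cdot g$ on $\Omega_j\times[0,b]$. The maximum tends to $0$, because $P_\cdot g$ is continuous on $\overline\Omega\times[0,b]$ and vanishes on $\partial\Omega$. So the nonnegative function $G(x,\cdot,\sigma)-\lim_jG_j(x,\cdot,\sigma)$ has integral zero against all such $g$, which proves \eqref{eq:exhaust}.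

\begin{lemma}\label{lem:duhamel}
\begin{itemize}
\item[(a)] Let $0\le v\in C^{2,1}(\Omega\times(0,T))$ satisfy $v_t-\Delta v\ge k$, where $k\ge0$ is locally H\"older continuous in $\Omega\times(0,T)$. Then, for $0<a<b<T$,
\[
v(b)\ge P_{b-a}v(a)+\int_a^bP_{b-s}k(s)\,ds .
\]
\item[(b)] Let $0\le f\in C^\alpha_{\mathrm{loc}}(\Omega)$ and let $u$ be a classical solution on $[0,T)$. Then, for $0\le a<b<T$,
\[
u(b)=P_{b-a}u(a)+\int_a^bP_{b-s}F(s)\,ds .
\]
In particular $u(b)\ge\int_0^bP_sf\,ds$.
\end{itemize}
\end{lemma}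

\begin{proof}
(a) For $j\ge2$ take $\chi_j\in C_c^\infty(\Omega_j)$ with $0\le\chi_j\le1$ and $\chi_j=1$ on $\Omega_{j-1}$; then $\chi_j\le\chi_{j+1}$ and $\chi_j\uparrow1$. Let
\[
z_j(t)=P^j_{t-a}(\chi_jv(a))+\int_a^tP^j_{t-s}(\chi_jk(s))\,ds .
\]
It solves $(z_j)_t-\Delta z_j=\chi_jk\le k$ in $\Omega_j\times(a,b]$, vanishes on $\partial\Omega_j$, where $v\ge0$, and equals $\chi_jv(a)\le v(a)$ at $t=a$. Since $v$ is continuous on $\overline\Omega_j\times[a,b]$, the maximum principle gives $v(b)\ge z_j(b)$ in $\Omega_j$. By \eqref{eq:exhaust} and monotone convergence, $z_j(b)$ increases to the right side of (a).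

(b) Let first $a>0$. The function $F$ is locally H\"older continuous in $\Omega\times(0,T)$, because $f$ is, and $u$ is locally Lipschitz and less than $1$. So (a) gives the inequality $\ge$. For the converse let $\eta_j$ be the maximum of $u$ on $(\overline\Omega\setminus\Omega_j)\times[a,b]$. Then $\eta_j\to0$, as $u$ is uniformly continuous on $\overline\Omega\times[a,b]$ and zero on $\partial\Omega$. The function $(u(a)-\eta_j)_+$ vanishes on $\partial\Omega_j$, so
\[
Z_j(t)=P^j_{t-a}(u(a)-\eta_j)_++\int_a^tP^j_{t-s}F(s)\,ds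
\]
is continuous on $\overline\Omega_j\times[a,b]$ and solves the same equation $z_t-\Delta z=F$ as $u-\eta_j$. Moreover $Z_j=0\ge u-\eta_j$ on $\partial\Omega_j$, and $Z_j(a)\ge u(a)-\eta_j$. Hence $u(b)-\eta_j\le Z_j(b)\le P_{b-a}u(a)+\int_a^bP_{b-s}F(s)\,ds$ in $\Omega_j$; let $j\to\infty$. The case $a=0$ follows as $a\downarrow0$, since $P_{b-a}u(a)\le\|u(a)\|_\infty\to0$ and the integral converges monotonically. The last claim holds because $H(u)\ge1$, so $F\ge f$.
\end{proof}

\section{The time derivative}\label{sec:phi}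

We establish the equation and the lower bound for $\varphi=u_t$. Since $\varphi$ is a priori only continuous in the interior, we work with difference quotients, which are continuous up to the parabolic boundary. For $0<h<T$ let
\[
\varphi_h(t)=\frac{u(t+h)-u(t)}h\quad\text{on }\overline\Omega\times[0,T-h).
\]
Because $f$ does not depend on $t$, subtracting the equations at times $t+h$ and $t$ gives
\begin{equation}\label{eq:quotient}
(\varphi_h)_t-\Delta\varphi_h=V_h\varphi_h,\qquad V_h(t)=f\int_0^1H'\big(\theta u(t+h)+(1-\theta)u(t)\big)\,d\theta\ge0 .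
\end{equation}

\begin{lemma}\label{lem:monotone}
If $f\in E$ and $u$ is a classical solution on $[0,T)$, then $u_t\ge0$ in $\Omega\times(0,T)$.
\end{lemma}

\begin{proof}
Let $T'<T-h$. On $\Omega\times[0,T']$ the coefficient $V_h$ is bounded, because $f$ is bounded and $\max_{\overline\Omega\times[0,T'+h]}u<1$. Also $\varphi_h=0$ on $\partial\Omega$, and $\varphi_h(0)=u(h)/h\ge0$ because $u(0)=0$. The maximum principle gives $\varphi_h\ge0$; let $h\to0$.
\end{proof}

For unbounded $f$ the coefficient $V_h$ need not be bounded, and for this reason monotonicity is assumed in Theorem~\ref{thm:singular}(a). To treat both theorems at once we introduce the hypothesis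
\begin{itemize}
\item[(S)] $0\le f\in C^\alpha_{\mathrm{loc}}(\Omega)$, $f\not\equiv0$, and $u$ is a classical solution on $[0,T)$ with $T<\infty$ and $u_t\ge0$.
\end{itemize}
By Lemma~\ref{lem:monotone}, (S) holds in Theorems \ref{thm:main} and \ref{thm:uniform}.

\begin{lemma}\label{lem:phi}
Assume \textup{(S)}. Then $\varphi\in C^{2,1}(\Omega\times(0,T))$,
\[
\varphi_t-\Delta\varphi=V\varphi,\qquad\varphi(t)\ge P_tf>0\quad\text{for }0<t<T,
\]
and for every $t_0\in(0,T)$ there is $c_*>0$ such that $\varphi\ge c_*\delta$ on $\Omega\times[t_0,T)$.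
\end{lemma}

\begin{proof}
\emph{Regularity.} Let $Q\Subset\Omega\times(0,T)$ be the product of a ball and an interval. For small $h$ the points $(x,t+\theta h)$ with $(x,t)\in Q$, $0\le\theta\le1$, lie in a fixed compact cylinder in $\Omega\times(0,T)$, on which $u_t$ is bounded, $u$ is Lipschitz and $u\le1-\eta$ for some $\eta>0$. Hence $\varphi_h(x,t)=\int_0^1u_t(x,t+\theta h)\,d\theta$ is bounded on $Q$ uniformly in $h$. Since $H'$ is Lipschitz on $[0,1-\eta]$ and $f$ is H\"older continuous, $V_h$ is bounded in $C^{\alpha,\alpha/2}(Q)$ uniformly in $h$. The Schauder estimate bounds $\varphi_h$ in $C^{2+\alpha,1+\alpha/2}(Q')$ for $Q'\Subset Q$, uniformly in $h$. As $\varphi_h\to\varphi$ pointwise, the Arzel\`a--Ascoli theorem shows that $\varphi\in C^{2,1}$ and $\varphi_h\to\varphi$ in $C^{2,1}$ locally. Since $V_h\to V$ pointwise, \eqref{eq:quotient} passes to the limit.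

\emph{Lower bound.} Since $u$ is nondecreasing in $t$, $\varphi_h\ge0$, and $(\varphi_h)_t-\Delta\varphi_h\ge0$ by \eqref{eq:quotient}. Lemma~\ref{lem:duhamel}(a) with $k=0$ gives $\varphi_h(t)\ge P_{t-a}\varphi_h(a)$ for $0<a<t<T-h$. As $a\to0$, $\varphi_h(a)\to u(h)/h$ uniformly on $\overline\Omega$, so $\varphi_h(t)\ge P_t(u(h)/h)$ by (K1). With Lemma~\ref{lem:duhamel}(b) and Tonelli's theorem,
\[
\varphi_h(t)\ge\frac1h\,P_t\int_0^hP_sf\,ds=\frac1h\int_0^hP_{t+s}f\,ds .
\]
By Fatou's lemma and the continuity of $G$ in time, $\liminf_{s\downarrow0}P_{t+s}f(x)\ge P_tf(x)$. Letting $h\to0$ we obtain $\varphi(t)\ge P_tf$, which is positive by (K1). Finally (K2) gives $P_tf\ge ce^{-\lambda_1(t-t_0)}\phi_1\ge ce^{-\lambda_1T}\phi_1\ge c_*\delta$ for $t_0\le t<T$.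
\end{proof}

\section{The key estimate and the proof of Theorem~\ref{thm:main}}\label{sec:key}

We follow the steps of Section~\ref{sec:ode}. The function $\varphi(x,\cdot)$ need not be monotone, but its average against the backward heat kernel is, and this yields the upper bound.

\begin{lemma}\label{lem:upper}
Assume \textup{(S)}. For $x\in\Omega$ and $0<\sigma<t<T$,
\[
P_\sigma[\varphi(t-\sigma)](x)\le2^{\frac n2+1}\sigma^{-1}.
\]
\end{lemma}

\begin{proof}
Let $m(s)=P_{t-s}[\varphi(s)](x)\in[0,\infty]$ for $0<s<t$. Since $\varphi\ge0$ and $\varphi_t-\Delta\varphi\ge0$, Lemma~\ref{lem:duhamel}(a) gives $\varphi(s_2)\ge P_{s_2-s_1}\varphi(s_1)$ for $s_1<s_2$. Applying $P_{t-s_2}$ shows that $m(s_2)\ge m(s_1)$.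

We want to integrate $\varphi$ in time at fixed $y$, so we replace the kernel by one that does not depend on $s$. This is possible when $t-s$ stays comparable to $\sigma$: for $\rho\in[\sigma/2,\sigma]$,
\[
G(x,y,\rho)\le\Gamma(x-y,\rho)\le(2\pi\sigma)^{-n/2}e^{-|x-y|^2/4\sigma}=2^{n/2}\,\Gamma(x-y,\sigma).
\]
By monotonicity of $m$, Tonelli's theorem and $0\le u<1$,
\[
\frac\sigma2\,m(t-\sigma)\le\int_{t-\sigma}^{t-\sigma/2}m(s)\,ds\le2^{n/2}\int_\Omega\Gamma(x-y,\sigma)\big[u(y,t-\tfrac\sigma2)-u(y,t-\sigma)\big]\,dy\le2^{n/2}.\qedhere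
\]
\end{proof}

The next lemma estimates the Duhamel integral on one dyadic block. It uses no bound on $f$, and its constant does not depend on $\Omega$ or $u$.

\begin{lemma}\label{lem:block}
Assume \textup{(S)} and let $0<\beta<p$. There is $C_\beta$ depending only on $n,p,\beta$ such that for $x\in\Omega$ and $0<2\tau<t<T$,
\begin{equation}\label{eq:block}
\int_{t-2\tau}^{t-\tau}P_{t-s}[F(s)](x)\,ds\le C_\beta\,\tau^{-\frac\beta{p+1}}\Big(\int_{t-2\tau}^{t-\tau}P_{t-s}\big[f\varphi^{-\beta}(s)\big](x)\,ds\Big)^{\frac1{p+1}} .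
\end{equation}
\end{lemma}

\begin{proof}
Let $\kappa=\beta/p\in(0,1)$. Since $\varphi>0$, we have $\varphi^\kappa\in C^{2,1}(\Omega\times(0,T))$ and
\[
(\partial_t-\Delta)\varphi^\kappa=\kappa\varphi^{\kappa-1}(\varphi_t-\Delta\varphi)+\kappa(1-\kappa)\varphi^{\kappa-2}|\nabla\varphi|^2\ge\kappa V\varphi^\kappa .
\]
The function $V\varphi^\kappa\ge0$ is locally H\"older continuous. Lemma~\ref{lem:duhamel}(a) on $[t-2\tau,t-\tau]$, with the initial term dropped, gives $\varphi^\kappa(t-\tau)\ge\kappa\int_{t-2\tau}^{t-\tau}P_{t-\tau-s}[V\varphi^\kappa(s)]\,ds$. Apply $P_\tau$ to both sides. By H\"older's inequality $P_\tau[g^\kappa]\le(P_\tau g)^\kappa(P_\tau1)^{1-\kappa}\le(P_\tau g)^\kappa$ for $g\ge0$, so Lemma~\ref{lem:upper} yields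
\begin{equation}\label{eq:potential}
\kappa\int_{t-2\tau}^{t-\tau}P_{t-s}[V\varphi^\kappa(s)](x)\,ds\le\big(P_\tau[\varphi(t-\tau)](x)\big)^\kappa\le2^{(\frac n2+1)\kappa}\tau^{-\kappa}.
\end{equation}
By \eqref{eq:notation}, $(V/p)^{\frac p{p+1}}=f^{\frac p{p+1}}(1-u)^{-p}$, and $\kappa p=\beta$, so
\[
F=f^{\frac1{p+1}}(V/p)^{\frac p{p+1}}=p^{-\frac p{p+1}}\,(V\varphi^\kappa)^{\frac p{p+1}}\,(f\varphi^{-\beta})^{\frac1{p+1}} .
\]
Apply H\"older's inequality with exponents $\frac{p+1}p$ and $p+1$ for the measure $G(x,y,t-s)\,dy\,ds$ on $\Omega\times(t-2\tau,t-\tau)$. By \eqref{eq:potential} the factor containing $V\varphi^\kappa$ is at most a constant times $\tau^{-\kappa p/(p+1)}=\tau^{-\beta/(p+1)}$.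
\end{proof}

A positive power of $\tau$ on every block is all that is needed.

\begin{lemma}\label{lem:sum}
Assume \textup{(S)}. Let $t_0\in(0,T)$ and $A,\theta>0$ be such that
\begin{equation}\label{eq:blockpower}
\int_{t-2\tau}^{t-\tau}P_{t-s}[F(s)](x)\,ds\le A\tau^\theta\quad\text{whenever }x\in\Omega,\ \tau>0,\ t<T,\ t-2\tau\ge t_0 .
\end{equation}
Then, with $A'=A/(2^\theta-1)$, for $x\in\Omega$, $h>0$, $t<T$ and $t-h\ge t_0$,
\begin{equation}\label{eq:summed}
\int_{t-h}^tP_{t-s}[F(s)](x)\,ds\le A'h^\theta,\qquad u(x,t)\le P_h1(x)+A'h^\theta .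
\end{equation}
Moreover $\sup_{0\le t<T}u(x,t)\to0$ as $x\to\partial\Omega$.
\end{lemma}

\begin{proof}
The intervals $[t-2^{-j}h,t-2^{-j-1}h]$, $j\ge0$, cover $[t-h,t)$ and lie in $[t_0,t)$. Summing \eqref{eq:blockpower} over $\tau=2^{-j-1}h$ gives the first bound, since $\sum_{j\ge0}2^{-(j+1)\theta}=1/(2^\theta-1)$. The second follows from Lemma~\ref{lem:duhamel}(b) and $P_hu(t-h)\le P_h1$.

Fix $t_1\in(t_0,T)$ and $0<h\le t_1-t_0$. By \eqref{eq:summed} and (K1), $\limsup_{x\to\partial\Omega}\sup_{t_1\le t<T}u(x,t)\le A'h^\theta$, and $h$ is arbitrarily small. On $[0,t_1]$ the claim holds because $u$ is uniformly continuous on $\overline\Omega\times[0,t_1]$ and zero on $\partial\Omega$.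
\end{proof}

It remains to bound the last factor in \eqref{eq:block}. For bounded $f$ a crude estimate suffices, since $\beta$ may be taken small.

\begin{proposition}\label{prop:key}
Let $f\in E$, let $u$ be a classical solution on $[0,T)$ with $T<\infty$, let $t_0\in(0,T)$ and $\theta=\frac1{2(p+1)}$. Then \eqref{eq:blockpower}, and hence \eqref{eq:summed}, hold with a constant $A$ depending only on $p$, $\Omega$, upper bounds for $\|f\|_\infty$ and $T$, and the constant $c_*$ of Lemma~\ref{lem:phi}.
\end{proposition}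

\begin{proof}
Fix $\beta>0$, depending only on $n$ and $p$, with $\beta<p$ and $\beta\le\frac1{2(n+1)}$. For $s\ge t_0$, Lemma~\ref{lem:phi} gives $f\varphi^{-\beta}(s)\le\|f\|_\infty c_*^{-\beta}\delta^{-\beta}$. Let $\ell'=\frac1{2\beta}\ge2$ and $\frac1\ell+\frac1{\ell'}=1$. We have $\|\Gamma(\cdot,\sigma)\|_{L^\ell}\le\|\Gamma(\cdot,\sigma)\|_{L^1}^{1/\ell}\|\Gamma(\cdot,\sigma)\|_{L^\infty}^{1/\ell'}=(4\pi\sigma)^{-n\beta}$, so by (K1)
\[
P_\sigma\delta^{-\beta}(x)\le\|\Gamma(\cdot,\sigma)\|_{L^\ell(\mathbb{R}^n)}\|\delta^{-\beta}\|_{L^{\ell'}(\Omega)}\le(4\pi\sigma)^{-n\beta}\Big(\int_\Omega\delta^{-1/2}\,dy\Big)^{2\beta}=C\sigma^{-n\beta}.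
\]
On the block $t-s\ge\tau$, so the last integral in \eqref{eq:block} is at most $C\tau^{1-n\beta}$, and
\[
\int_{t-2\tau}^{t-\tau}P_{t-s}[F(s)](x)\,ds\le C\tau^{\frac{1-(n+1)\beta}{p+1}}\le A\tau^\theta,
\]
because $1-(n+1)\beta\ge\frac12$ and $\tau\le T$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:key}, with any $t_0\in(0,T)$, the hypothesis of Lemma~\ref{lem:sum} holds, and its last assertion is the theorem.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypotheses enter as follows. That $f$ is independent of time gives the linear equation for $\varphi$. The initial value $0$ gives $\varphi\ge0$ and, together with $f\not\equiv0$, the bound $\varphi\ge P_tf>0$. The finiteness of $T$ keeps $c_*$, which contains the factor $e^{-\lambda_1T}$, positive up to time $T$. The bound $u<1$ is used in Lemma~\ref{lem:upper} and in $P_hu\le P_h1$. The smoothness of $\partial\Omega$ gives (K2), the integrability of $\delta^{-1/2}$ and the vanishing of $P_h1$ on $\partial\Omega$.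 Beyond its H\"older continuity in the interior, $f$ enters near $\partial\Omega$ only through $\|f\|_\infty$. The maximality of $T$ is not used.
\end{remark}

\section{Uniform estimates and the touchdown set}\label{sec:uniform}

We prove Theorem~\ref{thm:uniform}. All constants in this section depend only on $p,\Omega,M,r$.

\subsection*{Uniform constants}
We need a time $t_0$ and a constant $c_*$ that do not depend on $f$. Let $Y$ be given by \eqref{eq:ode} with $f_0=M$, so $(1-Y)^{p+1}=1-t/T_*$ on $[0,T_*)$ with $T_*=\frac1{(p+1)M}$. Since $f\le M$,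
\[
(Y-u)_t-\Delta(Y-u)=MH(Y)-fH(u)\ge M\big(H(Y)-H(u)\big)=c(x,t)\,(Y-u),
\]
with $c$ bounded on $\Omega\times[0,T']$ for $T'<\min(T,T_*)$. Also $Y-u\ge0$ on the parabolic boundary, so $u\le Y$ for $t<\min(T,T_*)$. If $T<T_*$, then $u\le Y(T)<1$, contradicting \eqref{eq:continuation}. So $T\ge T_*$. Put $t_1=T_*/2$ and $t_0=T_*/4$. Then
\begin{equation}\label{eq:early}
1-u\ge2^{-1/(p+1)}>\tfrac12\quad\text{on }\overline\Omega\times[0,t_1].
\end{equation}

The position of the ball $B=B_r(z)$ is not fixed, so we pass through the compact set $A_r=\{\delta\ge r/2\}\subset\Omega$, which depends only on $\Omega$ and $r$. As $\delta(z)\ge r$, we have $B_{r/2}(z)\subset A_r$. Let $c_1>0$ be the minimum of $G(\cdot,\cdot,t_0/2)$ on $A_r\times A_r$. Then $P_{t_0/2}\mathbf{1}_B\ge c_1|B_{r/2}|\mathbf{1}_{A_r}$. Applying $P_{t-t_0/2}$ and using (K2) for $g=\mathbf{1}_{A_r}$, $\sigma=t_0/2$, we get $P_t\mathbf{1}_B\ge ce^{-\lambda_1M}\phi_1$ for $t_0\le t\le M$. By Lemma~\ref{lem:phi},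
\begin{equation}\label{eq:uniformlower}
\varphi(t)\ge P_tf\ge rP_t\mathbf{1}_B\ge c_*\delta\quad\text{for }t_0\le t<T,
\end{equation}
with $c_*$ uniform. Hence the constant $A'$ in \eqref{eq:summed} given by Proposition~\ref{prop:key} is uniform.

\subsection*{Proof of (i)}
Fix $h\le t_0$ with $A'h^\theta\le\frac14$, and then $d_1>0$ with $P_h1\le\frac14$ on $\{\delta\le d_1\}$ and $\{\delta>d_1\}\ne\emptyset$. For $t\ge t_1$ we have $t-h\ge t_0$, so \eqref{eq:summed} gives $u\le\frac12$ on $\{\delta\le d_1\}$; for $t\le t_1$ this follows from \eqref{eq:early}. Consequently $F\le2^pM$ on $\{\delta<d_1\}\times(0,T)$. The set $\{\delta=d_1\}$ is nonempty because $\Omega$ is connected, and Lemma~\ref{lem:barrier} gives $u\le C\xi\le C\delta$ on $\{\delta<d_1\}$. On $\{\delta\ge d_1\}$ we have $u\le1\le\delta/d_1$.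

\subsection*{Proof of (ii)}
The solution of the equation without diffusion satisfies $Y'=f_0H(Y)$. We show that $u$ grows at least as fast as such a solution with a small $f_0=\varepsilon$, away from $\partial\Omega$ and from $t=0$. Let $J=\varphi-\varepsilon H(u)$ and $D=\{\delta>d_1/2\}$. Since $H'(u)F=fH'(u)H(u)=VH(u)$,
\[
(\partial_t-\Delta)H(u)=H'(u)(u_t-\Delta u)-H''(u)|\nabla u|^2=VH(u)-H''(u)|\nabla u|^2,
\]
and therefore, $H$ being convex,
\[
J_t-\Delta J-VJ=\varepsilon H''(u)|\nabla u|^2\ge0 .
\]
The function $J$ is continuous on $\overline D\times[t_1,T)$, because $\overline D\subset\Omega$. On the parabolic boundary of $D\times(t_1,T)$ either $\delta=d_1/2$, or $t=t_1$ and $\delta\ge d_1/2$. There $u\le\frac12$ by (i) and \eqref{eq:early}, so $H(u)\le2^p$, and $\varphi\ge c_*d_1/2$ by \eqref{eq:uniformlower}. Thus $J\ge0$ on the parabolic boundary for $\varepsilon:=2^{-p}c_*d_1/2$. This is the step that requires Theorem~\ref{thm:main} in the form (i). Since $V$ is bounded on $\Omega\times[t_1,T']$ for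 $T'<T$, the maximum principle gives
\begin{equation}\label{eq:J}
u_t\ge\varepsilon(1-u)^{-p}\quad\text{on }\{\delta\ge d_1/2\}\times[t_1,T).
\end{equation}
This says $\partial_t(1-u)^{p+1}\le-(p+1)\varepsilon$. Integrating over $[t,t']$ we get $(1-u(t))^{p+1}\ge(p+1)\varepsilon(t'-t)$, and $t'\uparrow T$ gives (ii) on this set. If $\delta<d_1/2$ or $t<t_1$, then $1-u\ge\frac12\ge\frac12M^{-1/(p+1)}(T-t)^{1/(p+1)}$.

\subsection*{Proof of (iii)}
By (i), $\mathcal{T}_f\subset\{\delta\ge d_1\}$. Suppose that $x_0\in\mathcal{T}_f$ and $f(x_0)<\varepsilon$. The point is that \eqref{eq:J} turns the parabolic equation into an elliptic inequality at each time. Choose $\rho,\eta>0$ with $B_{2\rho}(x_0)\subset\{\delta>d_1/2\}$ and $f\le\varepsilon-\eta$ in this ball, and let $w=1-u\in(0,1]$. In $B_{2\rho}(x_0)$ and for $t\ge t_1$,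
\begin{equation}\label{eq:elliptic}
\Delta w=-\Delta u=fw^{-p}-u_t\le(f-\varepsilon)w^{-p}\le-\eta w^{-p}<0 .
\end{equation}
A positive superharmonic function that is small at one point is small on average; then \eqref{eq:elliptic} makes $-\Delta w$ large on average, which is impossible for a bounded function. In detail, let $x_k\to x_0$, $t_k\uparrow T$ and $w(x_k,t_k)\to0$. For large $k$, $t_k\ge t_1$ and $|x_k-x_0|<\rho/2$, so $B_{\rho/2}(x_0)\subset B_\rho(x_k)\Subset B_{2\rho}(x_0)$. By the mean value inequality, the mean of $w(t_k)$ over $B_\rho(x_k)$ is at most $w(x_k,t_k)$. So the mean $\mu_k$ of $w(t_k)$ over $B_{\rho/2}(x_0)$ satisfies $0<\mu_k\le2^nw(x_k,t_k)\to0$. Take $\psi\in C_c^\infty(B_{2\rho}(x_0))$ with $0\le\psi\le1$ and $\psi=1$ on $B_{\rho/2}(x_0)$. By Jensen's inequality for the convex function $s\mapsto s^{-p}$, by \eqref{eq:elliptic} and by integration by parts,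
\[
\eta\,|B_{\rho/2}|\,\mu_k^{-p}\le\eta\int w^{-p}(t_k)\,\psi\,dx\le-\int\psi\,\Delta w(t_k)\,dx=-\int w(t_k)\,\Delta\psi\,dx\le\|\Delta\psi\|_{L^1}.
\]
The left side tends to infinity, a contradiction.

\subsection*{Moduli of continuity on $[0,T)$}
Let $q=\frac p{p+1}\in(0,1)$, so $1-q=\frac1{p+1}$. By (ii) and Lemma~\ref{lem:duhamel}(b),
\begin{equation}\label{eq:rep}
\|F(s)\|_\infty\le C(T-s)^{-q},\qquad u(t)=\int_0^tP_{t-s}F(s)\,ds .
\end{equation}
We use (K3) with $\sigma_0=2M$.

\emph{Time.} Let $0\le t<t'=t+h<T$. By Lemmas \ref{lem:monotone} and \ref{lem:duhamel}(b),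
\[
0\le u(t')-u(t)=(P_h-I)u(t)+\int_t^{t'}P_{t'-s}F(s)\,ds .
\]
The last integral is at most $C\int_t^{t'}(t'-s)^{-q}\,ds=Ch^{1-q}/(1-q)$. For bounded $g$ and $0<\rho,h\le M$, writing $P_{\rho+h}g-P_\rho g=\int_\rho^{\rho+h}\partial_\sigma P_\sigma g\,d\sigma$ gives $\|(P_h-I)P_\rho g\|_\infty\le\min\{2,Ch/\rho\}\|g\|_\infty$. In \eqref{eq:rep} put $\rho=t-s$ and use $T-s\ge\rho$:
\[
\|(P_h-I)u(t)\|_\infty\le C\int_0^h\rho^{-q}\,d\rho+Ch\int_h^\infty\rho^{-1-q}\,d\rho=C\Big(\frac1{1-q}+\frac1q\Big)h^{1-q}.
\]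
This is the time estimate of (iv) for $t'<T$.

\emph{Space.} Cover $\overline\Omega$ by finitely many open sets $W_i$ such that $W_i\cap\Omega$ is the image of a ball or a half-ball under a bi-Lipschitz diffeomorphism, and let $\rho_1'\le\min\{1,\sqrt M\}$ be a Lebesgue number of the cover. If $x,y\in\Omega$ and $d=|x-y|<\rho_1'$, both points lie in one set $W_i\cap\Omega$, and the image of a segment joins them in $\Omega$ by a curve of length at most $Cd$. So $|P_\rho g(x)-P_\rho g(y)|\le C\min\{1,d\rho^{-1/2}\}\|g\|_\infty$, and \eqref{eq:rep} gives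
\[
|u(x,t)-u(y,t)|\le C\int_0^{d^2}\rho^{-q}\,d\rho+Cd\int_{d^2}^M\rho^{-\frac12-q}\,d\rho .
\]
The first term is $Cd^{2-2q}/(1-q)$. If $p<1$, then $q<\frac12$, the first term is at most $Cd$ as $d\le1$, and the second is at most $CdM^{\frac12-q}/(\frac12-q)$. If $p=1$, then $q=\frac12$ and the sum is $2Cd+Cd\log(M/d^2)\le C'd\log(2+1/d)$. If $p>1$, then $q>\frac12$, the second term is at most $Cd\cdot d^{1-2q}/(q-\frac12)$, and both terms are of order $d^{2-2q}=d^{2/(p+1)}$. For $d\ge\rho_1'$ the estimate of (v) holds because $|u(x,t)-u(y,t)|\le1$ and $\omega_p$ has a positive lower bound on $[\rho_1',\infty)$.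

\subsection*{Proof of (iv) and (v)}
By the two estimates, $u$ is uniformly continuous on $\Omega\times[0,T)$. It extends continuously to $\overline\Omega\times[0,T]$, the estimates persist, and $u=0$ on $\partial\Omega\times[0,T]$. If $x_0\in\mathcal{T}_f$, then $u(x_0,T)=1$ by continuity. Conversely, $u(x_0,T)=1$ forces $x_0\in\Omega$, and the constant sequence $x_k=x_0$ shows that $x_0\in\mathcal{T}_f$. For $x_0\in\mathcal{T}_f$, the lower bound on $1-u(x_0,t)$ is (ii), and the upper bound is the time estimate with $t'=T$, since $1-u(x_0,t)=u(x_0,T)-u(x_0,t)$. As $\mathcal{T}_f\neq\emptyset$, this two-sided bound shows that the time estimate fails for any exponent larger than $\frac1{p+1}$, and that (ii) fails for any smaller one. The proof of Theorem~\ref{thm:uniform} is complete.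

\begin{remark}\label{rem:close}
The constant $d_1$ cannot be chosen independently of $M$ and $r$. Multiply $1>u(t)\ge\int_0^tP_sf\,ds$ by $\phi_1$ and integrate. By the symmetry of $G$,
\[
\int_\Omega\phi_1\,dx>\frac{1-e^{-\lambda_1t}}{\lambda_1}\int_\Omega f\phi_1\,dx\qquad\text{for }0<t<T_f,
\]
so $T_f<\infty$ whenever $\int_\Omega f\phi_1>\lambda_1\int_\Omega\phi_1$. Given $\eta>0$, let $f$ be a large multiple of a function $0\le g\in C_c^\infty(\Omega)$, $g\not\equiv0$, supported in $\{\delta<\eta\}$. Then $T_f<\infty$, and $\emptyset\ne\mathcal{T}_f\subset\{f>0\}\subset\{\delta<\eta\}$ by (iii).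
\end{remark}

\section{Profiles that are singular at the boundary}\label{sec:singular}

For $f\le\Lambda\delta^{-\gamma}$ the weight in \eqref{eq:block} is $\delta^{-\gamma-\beta}$, which is not integrable when $\gamma\ge1$, so the comparison $G\le\Gamma$ no longer suffices. One has to use that $G(x,y,\sigma)$ vanishes like $\delta(y)$. The product $\delta\cdot\delta^{-\mu}$ is integrable near $\partial\Omega$ exactly when $\mu<2$, and this explains the exponent in both parts of Theorem~\ref{thm:singular}.

\begin{lemma}\label{lem:weight}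
Let $0<\mu<2$ and $\sigma_0<\infty$. There is $C$ such that $P_\sigma\delta^{-\mu}(x)\le C\sigma^{-\mu/2}$ for $x\in\Omega$ and $0<\sigma\le\sigma_0$.
\end{lemma}

\begin{proof}
The part of $\int_\Omega G(x,y,\sigma)\delta(y)^{-\mu}\,dy$ over $\{\delta\ge\sqrt\sigma\}$ is at most $\sigma^{-\mu/2}P_\sigma1\le\sigma^{-\mu/2}$. For the part over $\{\delta<\sqrt\sigma\}$ we need a bound on $G$ and a bound on the measure of thin layers.

\emph{The kernel near $\partial\Omega$.} Let $\delta(y)<\sqrt\sigma$ and let $y^*\in\partial\Omega$ be a nearest boundary point. The segment $[y,y^*)$ lies in $B_{\delta(y)}(y)\subset\Omega$, has length $\delta(y)$, and $G(x,y^*,\sigma)=0$. For $y'$ on the segment, (K3) and the symmetry of $G$ give $|\nabla_yG(x,y',\sigma)|\le C\sigma^{-(n+1)/2}e^{-c|x-y'|^2/\sigma}$. Moreover $|x-y|^2\le2|x-y'|^2+2\sigma$, so $e^{-c|x-y'|^2/\sigma}\le e^{c}e^{-c|x-y|^2/2\sigma}$. Integrating along the segment, with $c'=c/2$,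
\begin{equation}\label{eq:Gboundary}
G(x,y,\sigma)\le C\delta(y)\,\sigma^{-(n+1)/2}e^{-c'|x-y|^2/\sigma}.
\end{equation}

\emph{Thin layers.} We claim that for $x\in\Omega$ and $0<\rho\le R$,
\begin{equation}\label{eq:layer}
\big|\{y\in\Omega\cap B_R(x):\ \delta(y)<\rho\}\big|\le C\rho R^{n-1}.
\end{equation}
If $\rho\ge\rho_0$, the measure is at most $|\Omega|\le|\Omega|\rho_0^{-n}\rho R^{n-1}$. If $\rho<\rho_0$, each $y$ in the set is $\Phi(z,d)$ with $d<\rho$ and $|z-x|\le|z-y|+|y-x|<2R$, so the measure is at most $2\rho\,\mathcal{H}^{n-1}(\partial\Omega\cap B_{2R}(x))$. Now $\partial\Omega$ is covered by finitely many Lipschitz graphs over hyperplanes, and the part of such a graph in $B_{2R}(x)$ projects into a ball of radius $2R$ of the hyperplane. Hence $\mathcal{H}^{n-1}(\partial\Omega\cap B_{2R}(x))\le CR^{n-1}$.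

\emph{Summation.} For $j,k\ge0$ let $A_{jk}$ be the set of $y\in\Omega$ with $2^{-j-1}\sqrt\sigma\le\delta(y)<2^{-j}\sqrt\sigma$ and $k\sqrt\sigma\le|x-y|<(k+1)\sqrt\sigma$. These sets cover $\{\delta<\sqrt\sigma\}$. On $A_{jk}$ we have $\delta^{1-\mu}\le2(2^{-j}\sqrt\sigma)^{1-\mu}$ since $|1-\mu|<1$, and \eqref{eq:layer} applies with $\rho=2^{-j}\sqrt\sigma\le R=(k+1)\sqrt\sigma$. By \eqref{eq:Gboundary},
\[
\int_{\{\delta<\sqrt\sigma\}}G\,\delta^{-\mu}\,dy\le C\sigma^{-\frac{n+1}2}\sum_{j,k}e^{-c'k^2}(2^{-j}\sqrt\sigma)^{2-\mu}\big((k+1)\sqrt\sigma\big)^{n-1}.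
\]
The total power of $\sqrt\sigma$ is $-(n+1)+(2-\mu)+(n-1)=-\mu$, and the remaining factor $\sum_j2^{-j(2-\mu)}\sum_k(k+1)^{n-1}e^{-c'k^2}$ is finite because $\mu<2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:singular}(a)]
Hypothesis (S) holds. Fix $t_0\in(0,T)$ and choose $\beta\in(0,p)$ with $\gamma+3\beta<2$; then $\mu=\gamma+\beta\in(0,2)$. By Lemma~\ref{lem:phi}, $f\varphi^{-\beta}(s)\le\Lambda c_*^{-\beta}\delta^{-\mu}$ for $s\ge t_0$. By Lemma~\ref{lem:weight} with $\sigma_0=T$, the last integral in \eqref{eq:block} is at most $C\tau^{1-\mu/2}$ when $t-2\tau\ge t_0$. So \eqref{eq:blockpower} holds with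
\[
\theta=\frac{-\beta+1-(\gamma+\beta)/2}{p+1}=\frac{2-\gamma-3\beta}{2(p+1)}>0,
\]
and Lemma~\ref{lem:sum} gives the conclusion.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:singular}(b)]
Let $U=B_R(z_0)$ with $z_0\in\partial\Omega$, and $\rho=\min\{\rho_0,R/2\}$. The image of $(\partial\Omega\cap B_{R/2}(z_0))\times(0,\rho)$ under $\Phi$ lies in $\Omega\cap U$, so
\[
\int_{\Omega\cap U}\delta^{-1}\,dy\ge\frac12\,\mathcal{H}^{n-1}\big(\partial\Omega\cap B_{R/2}(z_0)\big)\int_0^\rho s^{-1}\,ds=\infty .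
\]
By (K2), for every $x\in\Omega$ and $\sigma>0$,
\[
P_\sigma f(x)\ge c_{x,\sigma}\int_{\Omega\cap U}\delta(y)\,c\,\delta(y)^{-2}\,dy=\infty .
\]
If $u$ were a classical solution on $[0,T)$, Lemma~\ref{lem:duhamel}(b) would give $1>u(x,t)\ge\int_0^tP_\sigma f(x)\,d\sigma=\infty$ for $0<t<T$, which is absurd.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ES}
Carlos Esteve and Philippe Souplet,
\emph{No touchdown at points of small permittivity and nontrivial touchdown sets for the MEMS problem},
arXiv:1706.04375 (2017).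

\bibitem{LSU}
Lady\v{z}enskaja, Solonnikov and Ural'ceva,
\emph{Linear and Quasilinear Equations of Parabolic Type}.

\end{thebibliography}
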